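# Labeled maps with prescribed vertex degrees: testing a conjectured leading constant

## 1. Labeled maps, degree sequences, and the constants $\mathcal K_g$

**Map.** A map of genus $g$ is a connected graph (loops and multiple edges allowed) drawn without crossings on the closed oriented surface of genus $g$, so that the complement is a finite union of open cells, the faces. If it has $V$ vertices, $E$ edges and $F$ faces, then $V-E+F=2-2g$.

*Example.* A loop at one vertex on the sphere has $V=1$, $E=1$, $F=2$. One vertex of degree 4 on the torus, with its two loops along a meridian and a longitude, has $V=1$, $E=2$, $F=1$.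

**Labeled map.** For each $k$ the vertices of degree $k$ are labeled $1,\dots,n_k$, and at each vertex one half-edge is distinguished. Equivalently, the half-edges at a vertex of degree $k$ are labeled $1,\dots,k$ in the cyclic order given by the orientation. Labeled maps are counted up to orientation-preserving homeomorphisms that preserve all labels. $\mathcal N_g(\mathbf n)$ is the number of connected labeled maps of genus $g$ with $n_k$ vertices of degree $k$, where $\mathbf n=(n_1,n_2,\dots)$. We drop trailing zeros: $\mathcal N_g(n_1,\dots,n_p)$.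

A labeled map is a finite object. Its half-edges carry names (degree, vertex label, position), and the map is determined by the perfect matching on these names that says which half-edges are glued. Conversely, every matching that produces a connected graph gives a labeled map of some genus. An automorphism that preserves the labels fixes every half-edge, so *a labeled map with at least one vertex has no nontrivial automorphism*, and all its edges and edge sides can be told apart.

*Example.* Take two cubic vertices, so $\mathbf n=(0,0,2)$. There are 6 half-edges and 15 matchings, all connected. Nine of them are dumbbells (choose the half-edge at each vertex that joins the other vertex); these are planar. The other six join the three half-edges of vertex 1 to those of vertex 2 by a bijection. This is planar exactly for the 3 bijections that reverse the cyclic order; the other 3 have one face, hence genus 1. So $\mathcal N_0(0,0,2)=12$ and $\mathcal N_1(0,0,2)=3$.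

**Rooted map.** An unlabeled map with one distinguished half-edge. It also has no nontrivial automorphism. Hence counting labeled maps with a marked half-edge in two ways gives
$$2E\,\mathcal N_g(\mathbf n)=\Big(\prod_k n_k!\,k^{n_k}\Big)\cdot\#\{\text{rooted genus-}g\text{ maps with degree sequence }\mathbf n\}.\tag{1}$$

*Example.* For $\mathbf n=(0,0,2)$ the factor is $2!\cdot 9=18$ and $2E=6$. So there are $6\cdot12/18=4$ rooted planar maps and $6\cdot 3/18=1$ rooted map of genus 1.

**Degree profile.** Fix integers $g\ge0$, $p\ge3$ and rational numbers $\alpha_1,\dots,\alpha_p>0$ with $\sum\alpha_k=1$. Put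
$$\epsilon=\tfrac12\sum_k k\alpha_k,\qquad \zeta=\tfrac14\sum_kk^2\alpha_k,$$
and assume $\epsilon>1$: the mean degree exceeds 2. A positive integer $V$ is *admissible* if all $\alpha_kV$ are integers and $\sum_kk\alpha_kV$ is even. Then a map with degree sequence $(\alpha_1V,\dots,\alpha_pV)$ has $V$ vertices and $E=\epsilon V$ edges. There are infinitely many admissible $V$, and we also call such an $\boldsymbol\alpha$ admissible.

*Example.* $\boldsymbol\alpha=(\frac14,\frac14,\frac12)$ has $\epsilon=\frac98$ and $\zeta=\frac{23}{16}$. The total degree is $\frac94V$, so the admissible $V$ are the multiples of 8.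

**The constants.** Define
$$\mathcal K_0=-\Big(\frac{2}{\epsilon(\epsilon-1)^5}\Big)^{1/2},\qquad \mathcal K_1=\frac1{24}\Big(\frac{\zeta-\epsilon}{\epsilon(\epsilon-1)}\Big)^{1/2},$$
$$\mathcal K_g=-\frac1{2\mathcal K_0}\sum_{\ell=1}^{g-1}\mathcal K_\ell\mathcal K_{g-\ell}-(5g-4)(5g-6)\frac{\mathcal K_1}{\mathcal K_0}\mathcal K_{g-1}\qquad(g\ge2).\tag{2}$$
Here $\zeta>\epsilon$: if $k$ has law $\boldsymbol\alpha$, then $4(\zeta-\epsilon)=\mathbb E[k^2]-2\mathbb E[k]\ge\mathbb E[k](\mathbb E[k]-2)>0$.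

**Lemma A (scaling).** There are universal numbers $k_g$ such that every sequence satisfying the recurrence (2) for $g\ge2$, with nonzero $\mathcal K_0,\mathcal K_1$, has $\mathcal K_g=k_g\,\mathcal K_1^{\,g}\,\mathcal K_0^{\,1-g}$. In particular $(c\lambda^g\mathcal K_g)$ satisfies the recurrence whenever $(\mathcal K_g)$ does and $c,\lambda\neq0$.

*Proof.* Put $k_0=k_1=1$ and $k_g=-\frac12\sum_{\ell=1}^{g-1} k_\ell k_{g-\ell}-(5g-4)(5g-6)k_{g-1}$. Insert $\mathcal K_h=k_h\mathcal K_1^h\mathcal K_0^{1-h}$ for $h<g$ into (2): both terms on the right carry the factor $\mathcal K_1^g\mathcal K_0^{1-g}$. For the last claim, multiplying the $g$-th term by $c\lambda^g$ multiplies each of the three terms in (2) by $c\lambda^g$. $\square$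

*Example.* $k_2=-\frac12-24=-\frac{49}2$, so $\mathcal K_2=-\frac{49}{2}\,\mathcal K_1^2/\mathcal K_0$.

## 2. A conjectured asymptotic formula, and the corrected constants for degrees at most 3

The following conjecture is from Barhoumi, Gharakhloo and Hayford, "Universal Asymptotics and Exact Enumeration of Eulerian Maps", arXiv:2607.14342 (2026). Is there a constant $\Omega=\Omega(\boldsymbol\alpha)$ such that, as $V\to\infty$ through admissible integers,
$$\mathcal N_g(\alpha_1V,\dots,\alpha_pV)=\frac{\mathcal K_g}{\Gamma(\frac{5g-1}2)}\,V^{\frac{5g-7}2}\,V!\,e^{V\Omega(\boldsymbol\alpha)}\big[1+O(V^{-1/2})\big]\ ?\tag{3}$$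

The answer is no. For $p=3$ the formula fails for every $g$ and every $\boldsymbol\alpha$. The shape of (3) and the recurrence are right there, but both initial values are wrong:

**Theorem 1 ($p=3$).** Let $\alpha_1,\alpha_2,\alpha_3>0$, $\sum\alpha_k=1$, $\epsilon>1$. Then $\epsilon-1=\frac{\alpha_3-\alpha_1}2$, so $\alpha_3>\alpha_1$.

(i) If $n_3-n_1=2m>0$ and $E=3m+2n_1+n_2$, then for all $g$
$$\mathcal N_g(n_1,n_2,n_3)=12^{n_1}2^{n_2}\,\frac{n_3!}{(2m)!}\,\frac{\Gamma(\frac{3m}2+n_1)}{\Gamma(\frac{3m}2)}\,\frac{\Gamma(E)}{\Gamma(E-n_2)}\;\mathcal N_g(0,0,2m).$$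

(ii) For every $g\ge0$, along admissible $V\to\infty$,
$$\mathcal N_g(\alpha_1V,\alpha_2V,\alpha_3V)=\frac{\mathcal K_g^*}{\Gamma(\frac{5g-1}2)}V^{\frac{5g-7}2}\,V!\,e^{V\Omega^*}\big[1+O(V^{-1/2})\big],$$
where $\mathcal K_g^*$ satisfies the recurrence (2) for $g\ge2$, with
$$\mathcal K_0^*=-\Big(\frac{2\alpha_3}{\epsilon(\epsilon-1)^6}\Big)^{1/2},\qquad \mathcal K_1^*=\frac1{24}\Big(\frac{3\alpha_3/4}{\epsilon(\epsilon-1)}\Big)^{1/2},$$
and, with $X=\frac32(\epsilon-1)+\alpha_1$,
$$\Omega^*=\alpha_1\ln12+\alpha_2\ln2+(\epsilon-1)\ln(108\sqrt3)+\alpha_3\ln\alpha_3+X\ln X-\tfrac{3(\epsilon-1)}2\ln\tfrac{3(\epsilon-1)}2+\epsilon\ln\epsilon-2X\ln(2X).$$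

(iii) Put $x=\alpha_1/\alpha_3\in(0,1)$. Then $\mathcal K_g^*/\mathcal K_g=(1-\frac x3)^{-g/2}\big(\frac{1-x}2\big)^{(g-1)/2}\neq1$. Hence for $p=3$ the conjecture is false for every $g\ge0$ and every $\boldsymbol\alpha$.

*Example.* For $\boldsymbol\alpha=(\frac14,\frac14,\frac12)$ we have $x=\frac12$. The true constant is $2$ times the conjectured one for $g=0$, $\sqrt{6/5}$ times for $g=1$, and $\frac65\cdot\frac12=\frac35$ times for $g=2$.

For $g=0$ and any $p\ge3$ the corrected constant is Theorem 2 in Section 7. It shows, with Corollary 3, that for $g=0$ the conjecture fails for every $p\ge 3$. For $p\ge4$ and $g\ge1$ nothing is proved here, and refuting the statement does not need it.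

Since $\Omega$ in (3) is not specified, one may worry that it could absorb a wrong constant. It cannot:

**Lemma B.** Suppose $\mathcal N_g(\boldsymbol\alpha V)=\frac{\mathcal K'}{\Gamma(\frac{5g-1}2)}V^{\frac{5g-7}2}V!\,e^{V\Omega'}(1+o(1))$ along admissible $V$, with $\mathcal K'\ne0$. If (3) holds with $\mathcal K_g\neq 0$, then $\mathcal K'=\mathcal K_g$ and $\Omega=\Omega'$.

*Proof.* Dividing, $(\mathcal K'/\mathcal K_g)\,e^{V(\Omega'-\Omega)}\to1$ along an infinite set of $V$. In absolute values, $\frac1V\log$ of this gives $\Omega'=\Omega$, and then $\mathcal K'/\mathcal K_g=1$. $\square$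

So the task is to compute the leading constant exactly.

## 3. Counts with three or four vertices

*One vertex of degree 2 and two cubic vertices.* There are 8 half-edges and 105 matchings. The only way to be disconnected is that the degree-2 vertex is a loop by itself, which happens in $15$ matchings. So there are $90$ connected labeled maps. Now count differently: start from one of the 15 cubic labeled maps, choose one of its 3 edges, put the new vertex in the middle, and choose its distinguished half-edge. That is $15\cdot3\cdot2=90$, and the genus does not change.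

*One leaf and three cubic vertices.* There are 10 half-edges and 945 matchings. A disconnected matching must put the leaf together with exactly one cubic vertex, by parity; that vertex then carries a loop, which gives $3\cdot 3$ choices, and the other two cubic vertices give 15. So $945-135=810$ are connected. Again count differently: start from one of the 15 cubic maps with two vertices, choose one of 3 edges and one of its 2 sides, and attach a pendant edge there. The new cubic vertex gets one of 3 labels and one of 3 distinguished half-edges. That is $15\cdot 3\cdot2\cdot9=810$. Since the genus is preserved, $\mathcal N_0(1,0,3)=54\cdot12=648$ and $\mathcal N_1(1,0,3)=54\cdot 3=162$.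

In both cases the whole dependence on $n_1,n_2$ is a product of explicit factors.

## 4. Smoothing degree 2 and deleting leaves: proof of Theorem 1 (i)

First, $\epsilon-1=\frac12(\alpha_1+2\alpha_2+3\alpha_3)-(\alpha_1+\alpha_2+\alpha_3)=\frac{\alpha_3-\alpha_1}2$.

**Step 1: remove the degree-2 vertices.** Since $n_3>n_1\ge0$ there is a cubic vertex. The map is connected, so no cycle consists of degree-2 vertices only, and all degree-2 vertices can be smoothed. What remains is a map counted by $\mathcal N_g(n_1,0,n_3)$ with $E'=E-n_2$ edges. Conversely, we insert $n_2$ labeled vertices into $E'$ edges. The edges are distinguishable and can be oriented canonically, because labeled maps have no automorphisms. The number of ways to distribute labeled vertices in linear order along the edges is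
$$n_2!\binom{E'+n_2-1}{n_2}=\frac{\Gamma(E'+n_2)}{\Gamma(E')}=\frac{\Gamma(E)}{\Gamma(E-n_2)},$$
and each inserted vertex has 2 choices of distinguished half-edge. Hence
$$\mathcal N_g(n_1,n_2,n_3)=2^{n_2}\frac{\Gamma(E)}{\Gamma(E-n_2)}\,\mathcal N_g(n_1,0,n_3).$$

**Step 2: remove one leaf.** Let $n_2=0$ and $n_3>n_1\ge1$. Delete the leaf with label $n_1$ and its edge. Its neighbor $v$ is cubic, since otherwise $v$ is a leaf and the map is a single edge, with $n_3=0$. The other two half-edges of $v$ are not joined to each other, since otherwise the map is a leaf attached to a looped vertex and $n_1=n_3=1$. So $v$, now of degree 2, can be smoothed. The result has $n_1-1$ leaves and $n_3-1\ge 1$ cubic vertices. We removed 2 vertices and 2 edges and kept the faces, so the genus is $g$. With $n_3=n_1+2m$ the new number of edges is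
$$\tfrac{n_1+3n_3}2-2=3m+2(n_1-1).$$
Conversely, choose an edge and one of its two sides and attach there a pendant edge ending in the leaf with label $n_1$. Choose the label of the new cubic vertex ($n_3$ ways, the others shifted monotonically) and its distinguished half-edge (3 ways). Because labeled maps have no automorphisms, different choices give different maps, and this inverts the deletion. Therefore
$$\mathcal N_g(n_1,0,n_3)=6\,n_3\,\big(3m+2(n_1-1)\big)\,\mathcal N_g(n_1-1,0,n_3-1).$$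

**Step 3: iterate.** The difference $n_3-n_1=2m$ does not change. After $n_1$ deletions the factors $n_3$ multiply to $n_3!/(2m)!$, and
$$6^{n_1}\prod_{i=0}^{n_1-1}(3m+2i)=12^{n_1}\,\frac{\Gamma(\frac{3m}2+n_1)}{\Gamma(\frac{3m}2)} .$$
With Step 1 this is (i). $\square$

This reduction stops at $p=4$. When the leaf hangs on a vertex of degree 4, deleting it leaves a vertex of degree 3, which must stay. The new degree sequence then depends on the neighbor, and one gets a sum over neighbor degrees, not a product. For $p\ge4$ another route is needed (Section 8).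

## 5. Cubic maps of every genus

By (i) we need $\mathcal N_g(0,0,2m)$ as $m\to\infty$. Let $q_g(n)$ be the number of rooted genus-$g$ cubic maps with $2n$ vertices; these are the duals of rooted triangulations with $2n$ faces. By (1),
$$6n\,\mathcal N_g(0,0,2n)=(2n)!\,3^{2n}\,q_g(n).\tag{4}$$

**Cited fact** (Goulden–Jackson, *The KP hierarchy, branched covers, and triangulations*, Adv. Math. 219 (2008), Thm 1.4). $q_g(n)=T(n,g)/(3n+2)$, where $T(-1,0)=\frac12$, $T(0,0)=2$, $T(-1,g)=T(0,g)=0$ for $g\ge1$, and for $n\ge1$ (with $T(\cdot,-1)=0$)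
$$T(n,g)=\tfrac{4(3n+2)}{n+1}\Big[n(3n-2)T(n-2,g-1)+\sum_{\substack{i+j=n-2\\ i,j\ge-1}}\ \sum_{h+k=g}T(i,h)T(j,k)\Big].$$

*Example.* $T(1,0)=10\cdot 2\cdot\frac12\cdot2=20$ and $T(1,1)=10\cdot\frac12=5$, so $q_0(1)=4$ and $q_1(1)=1$, in agreement with Section 1.

**Analytic tools.** A *$\Delta$-domain* at $z_c>0$ is a set $\{|z|<\varrho,\ z\ne z_c,\ |\arg(z-z_c)|>\phi\}$ with $\varrho>z_c$ and $0<\phi<\frac\pi2$. It is star-shaped about $0$: the removed cone $z_c+C_0$, with $C_0=\{|\arg|\le\phi\}\cup\{0\}$ convex, is mapped into itself by $z\mapsto z/s$ for $0<s\le1$, because $z/s=z+(\frac1s-1)z$ and $z\in z_c+C_0\subset C_0$. We use the following facts, where $h$ is analytic in a $\Delta$-domain at $z_c$ and $h=O(|1-z/z_c|^{-s})$ at $z_c$. The numbers refer to Flajolet–Sedgewick, *Analytic Combinatorics* (2009).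

* *Transfer* (Thm VI.3). $[z^n]h=O(z_c^{-n}n^{s-1})$. Moreover, for $s\notin\{0,-1,\dots\}$, $[z^n](1-z/z_c)^{-s}=z_c^{-n}\frac{n^{s-1}}{\Gamma(s)}(1+O(\frac1n))$. For instance $[z^n](1-z)^{-1/2}=4^{-n}\binom{2n}n\sim(\pi n)^{-1/2}$.
* *Differentiation* (Thm VI.8). $h'=O(|1-z/z_c|^{-s-1})$ in a slightly smaller $\Delta$-domain. This is Cauchy's estimate on a disc of radius a small multiple of $|z-z_c|$.
* *Integration* (Thm VI.9). If $s>1$, then $\int_0^zh=O(|1-z/z_c|^{1-s})$. Go from 0 along the real axis to the point at distance $|z-z_c|$ from $z_c$, then along the arc of that radius to $z$. The first part contributes $O(1+\int_{|z-z_c|}u^{-s}du)$, the second $O(|z-z_c|\cdot|z-z_c|^{-s})$.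

**Step 1: a differential equation.** This turns the recurrence into something we can analyze at a singularity. Let $T_g(z)=\sum_{n\ge-1}T(n,g)z^{n+1}$ and $\theta=z\frac d{dz}$. Multiply the recurrence by $n+1$. It then also holds for $n=-1$ (both sides are 0, all sums being empty) and for $n=0$ (it reads $T(0,g)=8\sum_{h+k=g}T(-1,h)T(-1,k)$, which is $2$ for $g=0$ and $0$ otherwise). On coefficients of $z^{n+1}$, $\theta$ acts as $n+1$, so $4(3n+2)$ is $4(3\theta-1)$; and on the term $T(n-2,g-1)z^{n-1}$ of $T_{g-1}$, $(\theta+1)(3\theta+1)$ acts as $n(3n-2)$. Hence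
$$\theta T_g=4(3\theta-1)\Big[z\sum_{h=0}^gT_hT_{g-h}+z^2(\theta+1)(3\theta+1)T_{g-1}\Big].\tag{5}$$

**Step 2: solve genus 0.** Let $w(z)$ be the power series with $w(0)=0$ and $z=\frac w6\sqrt{1-\frac{4w}3}$. Then
$$\frac{d\log z}{dw}=\frac1w-\frac2{3-4w}=\frac{3(1-2w)}{w(3-4w)},\qquad \theta w=\frac{w(3-4w)}{3(1-2w)}.$$
Put $T=\frac w{12z}=\frac12(1-\frac{4w}3)^{-1/2}$. Then $T(0)=\frac12$ and $\frac{\theta T}T=\frac{\theta w}w-1=\frac{2w}{3(1-2w)}$. As $24zT=2w$,
$$(1-24zT)\,\theta T=(1-2w)\theta T=\tfrac{2w}3T=8zT^2 .$$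
This is $\theta T=12(zT^2+2zT\,\theta T)-4zT^2=4(3\theta-1)(zT^2)$, i.e. (5) for $g=0$. The recurrence determines $T_0$ from $T_0(0)=\frac12$, so $T_0=w/(12z)$.

**Step 3: the singularity of $w$.** We show that $w$ is analytic in a $\Delta$-domain at $z_c=\frac1{12\sqrt3}$ with a square-root singularity (this is Thm VI.6 of Flajolet–Sedgewick for $w=z\cdot6(1-\frac{4w}3)^{-1/2}$). Since $(1-\frac{4w}3)^{-1/2}$ has positive coefficients, so has $w$ (from $z^1$ on). On $0\le w<\frac12$ the function $z(w)$ has positive derivative, and $z(\frac12)=\frac1{12}\sqrt{\frac13}=z_c$. So $w$ is analytic along $[0,z_c)$. By Pringsheim's theorem the radius of convergence is at least $z_c$, and letting $z\uparrow z_c$ the series converges absolutely at $z_c$ with $w(z_c)=\frac12$. For $|z|=z_c$, $z\ne z_c$, positivity of the coefficients gives $|w(z)|<\frac12$. There $z'(w)\neq0$, and the local inverse of $z(\cdot)$ continues $w$ analytically. At $z_c$ put $\delta=1-2w$. Then $3-4w=1+2\delta$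 and
$$\frac{d\log z}{d\delta}=-\frac{3\delta}{(1-\delta)(1+2\delta)},\qquad \log\frac z{z_c}=-\tfrac32\delta^2+O(\delta^3),\qquad \theta\delta=-\frac{(1-\delta)(1+2\delta)}{3\delta}.\tag{6}$$
So $1-z/z_c$ is the square of an analytic function $\sqrt{3/2}\,\delta(1+O(\delta))$, invertible near $\delta=0$. For $|z|<z_c$ near $z_c$ this function equals $\sqrt{1-z/z_c}$ up to a sign, which is constant by connectedness and is $+$ because $\delta>0$ for real $z<z_c$. Hence $\delta$ is an analytic function of $\sqrt{1-z/z_c}$ near $z_c$, and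
$$\delta=\sqrt{\tfrac23}\,(1-z/z_c)^{1/2}+O(1-z/z_c).\tag{7}$$
By compactness of the circle, $w$ is analytic in a $\Delta$-domain $\Delta$. Shrinking it we have $|w|<\frac58$ there, so $3-4w\ne0$. Also $\delta\ne0$ on $\Delta$: differentiating $z(w(z))=z$ gives $z'(w)w'(z)=1$, while $z'(w)=0$ at $w=\frac12$. Finally,
$$T_0=\tfrac{\sqrt3}2(1+2\delta)^{-1/2}=\tfrac{\sqrt3}2+\tau_0\delta+O(\delta^2),\qquad\tau_0=-\tfrac{\sqrt3}2,$$
is analytic in $\delta$.

**Lemma C.** For $g\ge1$, $T_g$ is analytic in a $\Delta$-domain at $z_c$ and $T_g=\tau_g\delta^{-(5g-1)}+O(\delta^{-(5g-2)})$ as $z\to z_c$, where $\tau_1=\frac{\sqrt3}{216}$ and for $g\ge2$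
$$\tau_g=\tfrac1{\sqrt3}\sum_{h=1}^{g-1}\tau_h\tau_{g-h}+\tfrac1{108}(5g-4)(5g-6)\tau_{g-1}.\tag{8}$$

*Proof.* Induction on $g$. *Isolate $T_g$.* Put
$$Q_g=z\sum_{0<h<g}T_hT_{g-h}+z^2(\theta+1)(3\theta+1)T_{g-1},\qquad Q_g(0)=0 .$$
Since $2zT_0=\frac w6$, (5) reads $\theta T_g=4(3\theta-1)(\frac w6T_g+Q_g)$. With $Y=(1-2w)T_g$ this is
$$\theta Y+\frac{2w}{3(1-2w)}Y=4(3\theta-1)Q_g .$$
*Solve this linear equation.* We have $\theta\log(3-4w)^{1/2}=-\frac{2\theta w}{3-4w}=-\frac{2w}{3(1-2w)}$. So with $Y=(3-4w)^{1/2}y$ we get $\theta y=(3-4w)^{-1/2}(12\,\theta Q_g-4Q_g)$, and $y(0)=0$ because $T_g(0)=T(-1,g)=0$. Divide by $z$ and integrate, using $Q_g(0)=0$. So $y$, and hence $T_g=(3-4w)^{1/2}y/\delta$, is analytic in the $\Delta$-domain, and integration by parts gives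
$$y=12(3-4w)^{-1/2}Q_g-\int_0^z\Big[12\,Q_g\,\frac{d}{du}(3-4w)^{-1/2}+\frac{4Q_g}{u\,(3-4w)^{1/2}}\Big]du,\tag{9}$$
where under the integral $w$ and $Q_g$ are taken at $u$.

*Size of $Q_g$.* By (6) and the differentiation rule, if $f=c\,\delta^{-A}+O(\delta^{-A+1})$ then $\theta f=\frac{cA}3\delta^{-A-2}+O(\delta^{-A-1})$; recall $|\delta|\asymp|1-z/z_c|^{1/2}$. For $g\ge2$ apply this twice to $T_{g-1}$, first with $A=5g-6$ and then with $A=5g-4$:
$$\theta^2T_{g-1}=\tfrac{(5g-6)(5g-4)}9\,\tau_{g-1}\delta^{-(5g-2)}+O(\delta^{-(5g-3)}).$$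
For $g=1$, $T_0$ is analytic in $\delta$, so by (6) $\theta T_0=-\frac{\tau_0}{3\delta}+O(1)$ and $\theta^2T_0=\frac{\tau_0}{3\delta^2}\cdot\frac{-1}{3\delta}+O(\delta^{-2})=-\frac{\tau_0}9\delta^{-3}+O(\delta^{-2})$: the same formula. The lower derivatives in $(\theta+1)(3\theta+1)=3\theta^2+4\theta+1$ are absorbed in the error, and $z=z_c+O(\delta^2)$. The products $T_hT_{g-h}$ contribute $\tau_h\tau_{g-h}\delta^{-(5g-2)}$. So $Q_g=\kappa_g\delta^{-(5g-2)}+O(\delta^{-(5g-3)})$ with
$$\kappa_g=z_c\sum_{0<h<g}\tau_h\tau_{g-h}+\tfrac{z_c^2}3(5g-4)(5g-6)\tau_{g-1}.$$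

*The integral is smaller.* Since $w'=O(\delta^{-1})$, the integrand in (9) is $O(\delta^{-(5g-1)})=O(|1-u/z_c|^{-(5g-1)/2})$ with $\frac{5g-1}2\ge2$, so the integral is $O(\delta^{-(5g-3)})$. Therefore $T_g=(3-4w)^{1/2}y/\delta=12\kappa_g\delta^{-(5g-1)}+O(\delta^{-(5g-2)})$. With $z_c=\frac1{12\sqrt3}$ and $z_c^2=\frac1{432}$, $\tau_g=12\kappa_g$ is (8) for $g\ge2$, and $\tau_1=-4z_c^2\tau_0=\frac{\sqrt3}{216}$. $\square$

**Step 4: the recurrence of the conjecture appears.** We have $-\frac1{2\tau_0}=\frac1{\sqrt3}$ and $-\frac{\tau_1}{\tau_0}=\frac1{108}$, so (8) is exactly the recurrence (2) for the sequence $(\tau_g)$. Also $\tau_g>0$ for $g\ge1$, so all $\tau_g\neq0$, and by Lemma A all $k_g\ne0$.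

**Step 5: back to counts.** By (7), $T_g=\tau_g(\frac32)^{(5g-1)/2}(1-z/z_c)^{-(5g-1)/2}+O(|1-z/z_c|^{-(5g-2)/2})$, plus the constant $\frac{\sqrt3}2$ if $g=0$. Transfer gives
$$T(m,g)=[z^{m+1}]T_g=\frac{\tau_g(3/2)^{(5g-1)/2}}{\Gamma(\frac{5g-1}2)}\,m^{\frac{5g-3}2}z_c^{-m-1}(1+O(m^{-1/2})).$$
By (4), $\mathcal N_g(0,0,2m)/(2m)!=9^mT(m,g)/(6m(3m+2))$. Since $\frac{z_c^{-1}}{18}=\frac{12\sqrt3}{18}=\frac2{\sqrt3}$ and $9z_c^{-1}=108\sqrt3$,
$$\frac{\mathcal N_g(0,0,2m)}{(2m)!}=\frac2{\sqrt3}\,\frac{(3/2)^{(5g-1)/2}\tau_g}{\Gamma(\frac{5g-1}2)}\,m^{\frac{5g-7}2}(108\sqrt3)^m(1+O(m^{-1/2})).\tag{10}$$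

## 6. The true constants for $p=3$, and the contradiction

**Proof of (ii).** We insert (10) into (i) and apply Stirling's formula. Put $n_k=\alpha_kV$. Evenness of the total degree means that $n_3-n_1$ is even, and $m=\frac{n_3-n_1}2=(\epsilon-1)V$. With $y=\frac{3m}2$ we have $E-n_2=3m+2n_1=2(y+n_1)$, and (i) says
$$\frac{\mathcal N_g}{V!}=12^{n_1}2^{n_2}\,P\,\frac{\mathcal N_g(0,0,2m)}{(2m)!},\qquad P=\frac{n_3!}{V!}\,\frac{\Gamma(y+n_1)}{\Gamma(y)}\,\frac{\Gamma(E)}{\Gamma(2(y+n_1))}.$$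
All arguments are multiples of $V$. Use $N!=\sqrt{2\pi N}(N/e)^N(1+O(\frac1N))$ and $\Gamma(N)=\sqrt{2\pi/N}\,(N/e)^N(1+O(\frac1N))$.

* *Powers of $V/e$:* the total exponent is $n_3-V+n_1+E-2(y+n_1)=n_3-V+n_1+n_2=0$.
* *Exponential factor:* what remains of the terms $(N/e)^N$, with $N=cV$, is $e^{Vc\ln c}$. With $y+n_1=XV$ this gives the terms $\alpha_3\ln\alpha_3+X\ln X-\frac{3(\epsilon-1)}2\ln\frac{3(\epsilon-1)}2+\epsilon\ln\epsilon-2X\ln(2X)$ of $\Omega^*$. The factors $12^{n_1}2^{n_2}(108\sqrt3)^m$ give the other three.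
* *Square roots:* $\sqrt{\frac{n_3}{V}}\sqrt{\frac{y}{y+n_1}}\sqrt{\frac{2(y+n_1)}E}=\sqrt{\frac{2y\,\alpha_3}E}=\sqrt{\frac{3\alpha_3(\epsilon-1)}\epsilon}$.

So (ii) holds with
$$\mathcal K_g^*=\sqrt{\tfrac{3\alpha_3(\epsilon-1)}\epsilon}\cdot\tfrac2{\sqrt3}\big(\tfrac32\big)^{\frac{5g-1}2}(\epsilon-1)^{\frac{5g-7}2}\tau_g=c\,\lambda^g\tau_g,\qquad c=2\sqrt{\tfrac{2\alpha_3}{3\epsilon}}\,(\epsilon-1)^{-3},\quad\lambda=\big(\tfrac{3(\epsilon-1)}2\big)^{5/2}.$$
By Lemma A and Step 4 of Section 5, $(\mathcal K_g^*)$ satisfies (2) for $g\ge2$. For $g=0$: $c\tau_0=-\sqrt{2\alpha_3/\epsilon}\,(\epsilon-1)^{-3}$. For $g=1$: $c\lambda\tau_1=\frac{2(3/2)^{5/2}}{216}\sqrt{\frac{2\alpha_3}{\epsilon(\epsilon-1)}}=\frac1{48}\sqrt{\frac{3\alpha_3}{\epsilon(\epsilon-1)}}$. These are the stated $\mathcal K_0^*,\mathcal K_1^*$. $\square$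

**Proof of (iii).** For $p=3$, $\zeta-\epsilon=\frac{3\alpha_3-\alpha_1}4$. Hence
$$\frac{\mathcal K_0^*}{\mathcal K_0}=\sqrt{\frac{\alpha_3}{\epsilon-1}}=\sqrt{\frac2{1-x}},\qquad\frac{\mathcal K_1^*}{\mathcal K_1}=\sqrt{\frac{3\alpha_3}{3\alpha_3-\alpha_1}}=\Big(1-\frac x3\Big)^{-1/2}.$$
By Lemma A with $k_g\neq0$, $\omega_g:=\mathcal K_g^*/\mathcal K_g=(\mathcal K_1^*/\mathcal K_1)^g(\mathcal K_0^*/\mathcal K_0)^{1-g}$, which is the formula in (iii). Now $\omega_0>\sqrt2$ and $\omega_1>1$. For $g\ge2$,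
$$\omega_g^2=2^{1-g}\,\frac{1-x}{(1-x/3)^2}\Big(\frac{1-x}{1-x/3}\Big)^{g-2}<2^{1-g}\le\tfrac12,$$
because $1-x<1-\frac{2x}3+\frac{x^2}9=(1-\frac x3)^2$ and $1-x<1-\frac x3$. So $\omega_g\neq1$ always, and by (ii) and Lemma B the conjecture is false for every $g$ and every $\boldsymbol\alpha$ with $p=3$. $\blacksquare$

## 7. The genus-0 constant for every $p\ge3$

**The polynomials $H_k$.** Let
$$H_k(S,r)=[u^0]\Big(u+S+\frac{r^2}{4u}\Big)^k=\sum_j\frac{k!}{j!^2(k-2j)!}\Big(\frac r2\Big)^{2j}S^{k-2j},$$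
homogeneous of degree $k$ with nonnegative coefficients. Put $\partial_a=\frac12(\partial_S+\partial_r)$ and $\partial_b=\frac12(\partial_S-\partial_r)$, the derivatives in the coordinates $a=S+r$, $b=S-r$. At $(S,r)=(\sigma,1)$ with $\sigma>0$ set
$$\rho_k=\frac{\partial_bH_k}{\partial_aH_k},\quad\eta_k=\frac{\partial_a^2H_k}{\partial_aH_k},\quad\chi_k=\frac{\partial_a^3H_k}{\partial_aH_k},\quad\psi_k=\frac{\partial_S\partial_rH_k}{\partial_aH_k}.$$
The denominators are positive.

*Example.* $H_1=S$, $H_2=S^2+\frac{r^2}2$, $H_3=S^3+\frac32r^2S$. Hence $\rho_1=1$, $\rho_2=\frac{2\sigma-1}{2\sigma+1}$, $\rho_3=\frac{2\sigma^2-2\sigma+1}{2\sigma^2+2\sigma+1}$. Further $\partial_a^3H_3=\frac18(6+3\cdot3)=\frac{15}8$ and $\partial_aH_3=\frac32(\sigma^2+\sigma+\frac12)$ at $(\sigma,1)$.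

Let $\mathbb E$, Var, Cov refer to a random $k$ with law $\boldsymbol\alpha$.

**Theorem 2 ($g=0$, any $p\ge3$).** There is $\sigma>0$ with
$$\mathbb E[1+\rho_k(\sigma)]=\frac{4\epsilon\sigma}{1+2\sigma}.\tag{11}$$
For any such $\sigma$, with $A=\frac{\epsilon-1}2+\mathbb E\chi$ and $C=4\,\mathbb E\psi$, the number
$$\Theta:=\frac{4\epsilon(\epsilon-1)}{(A-\operatorname{Var}\eta)(1-\operatorname{Var}\rho/C)-\operatorname{Cov}(\eta,\rho)^2/C}$$
is positive and finite, and for some $\Omega_0(\boldsymbol\alpha)$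
$$\mathcal N_0(\alpha_1V,\dots,\alpha_pV)=\frac{\mathcal K_0\sqrt\Theta}{\Gamma(-\frac12)}\,V^{-7/2}\,V!\,e^{V\Omega_0}\big[1+O(V^{-1/2})\big].$$

**Corollary 3.** Let $p\ge4$, $g=0$. For every $\beta_1,\beta_2,\beta_3>0$ with $\sum\beta_i=1$ and $\beta_3>\beta_1$, the conjecture fails for all admissible $\boldsymbol\alpha$ in a neighborhood of $(\beta_1,\beta_2,\beta_3,0,\dots,0)$.

*An arithmetic check of $\Theta$.* Let the law degenerate to $k=3$ alone (not admissible, but the formulas make sense). Then $\epsilon=\frac32$, all variances vanish, and (11) is $\frac{2(2\sigma^2+1)}{2\sigma^2+2\sigma+1}=\frac{6\sigma}{1+2\sigma}$, solved by $2\sigma^2+2\sigma=1$. So $\partial_aH_3=\frac32$, $\chi_3=\frac54$, $A=\frac14+\frac54=\frac32$ and $\Theta=3/\frac32=2$. This agrees with $(\mathcal K_0^*/\mathcal K_0)^2=\frac{2}{1-x}$ at $x=0$.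

## 8. A generating function, and why one variable is not enough

Write $R=r^2/4$ and consider $H_k$ as a polynomial in $(R,S)$. Put $H=\sum_{k=1}^pt_kH_k$ and
$$\Phi^R=1+R\,\partial_RH,\qquad\Phi^S=\partial_SH,$$
polynomials with nonnegative coefficients in $t,R,S$. Let $y(t)=(R(t),S(t))$ be the power series solution of $R=\Phi^R$, $S=\Phi^S$. It is unique: the iterates $y^{(0)}=0$, $y^{(j+1)}=\Phi(t,y^{(j)})$ satisfy that $y^{(j+1)}-y^{(j)}$ has only terms of degree $\ge j$ in $t$. By monotonicity the iterates have nonnegative coefficients and increase coefficientwise to $y(t)$. Since the coefficient of $u^{-1}$ in $(u+S+\frac Ru)^{k-1}$ is $R$ times that of $u$, the system is explicitly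
$$S=\sum_kkt_k[u^0]\big(u+S+\tfrac Ru\big)^{k-1},\qquad R=1+\sum_kkt_k[u^{-1}]\big(u+S+\tfrac Ru\big)^{k-1}.$$

**Cited fact** (Bouttier–Di Francesco–Guitter, *Planar maps as labeled mobiles*, Electron. J. Combin. 11 (2004) R69; Bouttier–Guitter, *Planar maps and continued fractions*, Comm. Math. Phys. 309 (2012)). With weight $g_k$ per non-root face of degree $k$, the generating function of rooted planar maps with root face of degree 1 and a marked vertex is $S$, with $g_k=kt_k$ in the system above.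

Dualize: $S$ counts planar maps rooted at a leaf, with a marked face, with weight $g_k$ per non-root vertex of degree $k$. These have no automorphisms. A labeled map with a marked leaf and a marked face is such an object together with a labeling, and there are $\prod n_k!\,k^{n_k}$ labelings. With $g_k=kt_k$ the powers $k^{n_k}$ are absorbed (the root leaf contributes $1$), so
$$F\,n_1\,\frac{\mathcal N_0(\mathbf n)}{\prod_kn_k!}=[t^{\mathbf n-e_1}]\,S(t),\qquad F=E-V+2.\tag{12}$$

*Check.* For $\mathbf n=(1,0,1)$ the map is a leaf on a looped cubic vertex. Then $\mathcal N_0=3$, $F=2$, and the left side is $6$. On the right, $S\ni3t_3\cdot2R$, so $[t_3]S=6$.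

*The first attempt.* Fix numerical weights $t$ and study $x\mapsto S(xt)$. This is a one-variable problem with a square-root singularity, and singularity analysis gives $[x^M]S(xt)$. But $[x^M]$ sums over *all* degree sequences with $M$ non-root vertices. Even if the weights are tuned so that the typical degree frequencies are $\boldsymbol\alpha$, one obtains the sum over nearby degree sequences and not the single term $\mathbf n=\boldsymbol\alpha V$. The share of the single term is governed by a $(p-1)$-dimensional Gaussian, whose determinant enters the constant. So we must know the singularity of $S$ as a function of all of $t_1,\dots,t_p$ near a point $t^*$, to second order. The device that makes the determinant computable is a potential for the system.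

## 9. The action and its degenerate critical point

**Step 1: the system as a critical-point equation.** Let
$$\mathcal A(S,r;t)=\log\frac{r^2}4-\frac{r^2}4-\frac{S^2}2+\sum_kt_kH_k,\qquad\mathcal A_0=\mathcal A|_{t=0}.$$
Then $\mathcal A_S=\Phi^S-S$. As $\frac r2\partial_r=R\,\partial_R$, also $\frac r2\mathcal A_r=\Phi^R-R$. So for $r\neq0$ the system is equivalent to $\mathcal A_a=\mathcal A_b=0$.

**Step 2: a wave-type identity.** On monomials, $\partial_S^2$ sends $\frac{k!}{j!^2(k-2j)!}R^jS^{k-2j}$ to $\frac{k!}{j!^2(k-2j-2)!}R^jS^{k-2j-2}$, and $\partial_RR\partial_R$ sends it to $\frac{k!}{(j-1)!^2(k-2j)!}R^{j-1}S^{k-2j}$. Shifting $j$ by 1, $\partial_S^2H_k=\partial_R(R\partial_RH_k)=(\partial_r^2+r^{-1}\partial_r)H_k$. The same holds for $\mathcal A_0=\log R-R-\frac{S^2}2$, where both sides are $-1$. Since $\partial_S^2-\partial_r^2=4\partial_a\partial_b$ and $\partial_r=\partial_a-\partial_b$, for $G=H_k$ and for $G=\mathcal A$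
$$G_{ab}=\frac{G_a-G_b}{4r}.\tag{13}$$

**Step 3: second derivatives at a critical point.** Put $\mu=H_{SS}$ and $\nu=H_{RS}$. By Step 2, $\partial_R\Phi^R=\mu$, so the Jacobian of $\Phi$ in $(R,S)$ is
$$\Phi_y=\begin{pmatrix}\mu&R\nu\\\nu&\mu\end{pmatrix},$$
with eigenvalues $\mu\pm\sqrt R\,\nu$; for $\mu+\sqrt R\nu$ the left eigenvector is $\ell=(1,\sqrt R)$ and the right one is $(\sqrt R,1)^T$. Where $\mathcal A_a=\mathcal A_b=0$, (13) gives $\mathcal A_{ab}=0$, i.e. $\mathcal A_{rr}=\mathcal A_{SS}=\mu-1$. With $\mathcal A_{Sr}=\frac r2H_{SR}=\sqrt R\,\nu$,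
$$\mathcal A_{aa}=\tfrac12(\mu-1+\sqrt R\nu),\qquad\mathcal A_{bb}=\tfrac12(\mu-1-\sqrt R\nu).$$

**Step 4: find $t^*$.** We look for $t^*$ and $(S_*,r_*)$, all positive, with $\mathcal A_a=\mathcal A_b=0$ (a fixed point), $\mathcal A_{aa}=0$ (where the implicit function theorem fails), and $t_kH_{k,a}$ proportional to $\alpha_k$ (Section 10 shows why). So set $t_k=\alpha_k/(fH_{k,a})$ with $f$ to be found, and $S=\sigma r$. We need two computations.

* $\mathcal A_{0,a}=\frac1r-\frac r4-\frac S2$ and $\sum t_kH_{k,a}=\frac1f$. So $\mathcal A_a=0$ means $\frac1f=\frac r4+\frac S2-\frac1r$.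
* Apply $a\partial_a+b\partial_b=S\partial_S+r\partial_r$ to $\mathcal A_a$. On $H_{k,a}$ it is multiplication by $k-1$. On $\mathcal A_{0,a}$ it gives $\partial_a(2-\frac{r^2}2-S^2)-\mathcal A_{0,a}=-\frac r2-S-\mathcal A_{0,a}$. Hence
$$a\mathcal A_{aa}+b\mathcal A_{ab}=\sum_kkt_kH_{k,a}-\mathcal A_a-\frac r2-S=\frac{2\epsilon}f-\mathcal A_a-\frac{r(1+2\sigma)}2.\tag{14}$$

Requiring $\mathcal A_a=0$ and (14) to vanish gives $\frac r2+S=\frac{2\epsilon}f$ and then $\frac\epsilon f-\frac1r=\frac1f$. This leads to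
$$f=(\epsilon-1)r_*,\qquad r_*^2=\frac{4\epsilon}{(\epsilon-1)(1+2\sigma)},\qquad S_*=\sigma r_*,\qquad R_*=\frac{r_*^2}4,\qquad t_k^*=\frac{\alpha_k}{f\,\partial_aH_k(S_*,r_*)}>0 .$$
The remaining condition is $\mathcal A_b=0$. We have $\mathcal A_{0,a}+\mathcal A_{0,b}=-S$ and $\sum t^*_kH_{k,b}=\frac{\mathbb E\rho}f$, where $\rho_k$ at $(S_*,r_*)$ equals $\rho_k(\sigma)$ by homogeneity. So $\mathcal A_a+\mathcal A_b=\frac{1+\mathbb E\rho}f-S_*$, and $fS_*=(\epsilon-1)r_*^2\sigma=\frac{4\epsilon\sigma}{1+2\sigma}$. Thus $\mathcal A_b=0$ is exactly equation (11).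

*A root of (11) exists.* $1+\rho_k=\frac{2\partial_SH_k}{\partial_SH_k+\partial_rH_k}$. As $\sigma\to0^+$ it tends to $2$ if $k$ is odd ($\partial_rH_k$ is divisible by $S$, $\partial_SH_k$ has a positive limit) and to $0$ if $k$ is even (roles exchanged). As $\sigma\to\infty$ it tends to $2$. So the left side of (11) goes from $2\sum_{k\text{ odd}}\alpha_k>0$ to $2$, while the right side goes from $0$ to $2\epsilon>2$. By continuity there is a root $\sigma>0$.

Fix any root and define $t^*,S_*,r_*$ as above. Reading the computations backward: $r_*(\frac{r_*}4+\frac{S_*}2)-1=\frac\epsilon{\epsilon-1}-1=\frac{r_*}f$ gives $\mathcal A_a=0$, then (11) gives $\mathcal A_b=0$, hence $\mathcal A_{ab}=0$. Further, (14) is $\frac{2\epsilon}{f}-\frac{r_*(1+2\sigma)}2=0$, and as $a=S_*+r_*>0$ we get $\mathcal A_{aa}=0$.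

**Step 5: the data at the critical point.** From now on $S,r,a,b$ denote the starred values where no confusion arises. At $t^*$, $y_*=(R_*,S_*)$ is a fixed point with $\mu+\sqrt R\nu=1$. Since $H_3=S^3+6RS$, $\nu\ge6t_3^*>0$, so $\mathcal A_{bb}=-\sqrt R\,\nu<0$. As $r=\frac{a-b}2$, $\mathcal A_a=\frac2{a-b}+(\text{linear})+H_a$, so
$$\mathcal A_{aaa}=\frac1{2r^3}+\sum_kt_k^*H_{k,aaa}>0 .$$
Differentiating (13) for $G=\mathcal A$ and using $\mathcal A_a=\mathcal A_b=\mathcal A_{aa}=\mathcal A_{ab}=0$: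
$$\mathcal A_{aab}=0,\qquad\mathcal A_{abb}=-\frac{\mathcal A_{bb}}{4r}.\tag{15}$$

## 10. The singular hypersurface and its Hessian

**Step 1: reduce to one unknown.** Since $\mathcal A_{bb}\ne0$, near the base point solve $\mathcal A_b=0$ for $b=b(a;t)$ and put $\gamma(a;t)=\mathcal A_a(a,b(a;t);t)$. At the base point $b_a=-\mathcal A_{ab}/\mathcal A_{bb}=0$, so $\gamma=\gamma_a=0$ and $\gamma_{aa}=\mathcal A_{aaa}\ne0$. Let $a_0(t)$ solve $\gamma_a=0$, and let $W(t)=\gamma(a_0(t);t)$. By Taylor's formula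
$$\gamma=W(t)+(a-a_0(t))^2\,q(a,t),\qquad q(a_*,t^*)=\tfrac12\mathcal A_{aaa}.\tag{16}$$
So the two local solutions of $\gamma=0$ collide exactly when $W(t)=0$.

**Step 2: two derivatives of $W$.** $W$ is the stationary value of $\mathcal L=\mathcal A_a+\lambda\mathcal A_b$ in $(a,b,\lambda)$: $\mathcal L_\lambda=0$ is $\mathcal A_b=0$, $\mathcal L_b=0$ gives $\lambda=-\mathcal A_{ab}/\mathcal A_{bb}=b_a$, and then $\mathcal L_a=\mathcal A_{aa}+\lambda\mathcal A_{ab}=\gamma_a=0$. Hence $W_k:=\partial_{t_k}W=H_{k,a}+\lambda H_{k,b}$, and at $t^*$, where $\lambda=0$, $W_k=H_{k,a}$. Differentiate $\mathcal L_a=\mathcal L_\lambda=\mathcal L_b=0$ in $t_l$ at the base point, using (15):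
$$a_l=-\frac{H_{l,aa}}{\mathcal A_{aaa}},\qquad b_l=-\frac{H_{l,b}}{\mathcal A_{bb}},\qquad\lambda_l=-\frac{H_{l,ab}+\mathcal A_{abb}b_l}{\mathcal A_{bb}}=-\frac{H_{l,a}}{4r\mathcal A_{bb}}.$$
In the last step $H_{l,ab}=\frac{H_{l,a}-H_{l,b}}{4r}$ by (13), and $\mathcal A_{abb}b_l=\frac{H_{l,b}}{4r}$. Therefore $W_{kl}=H_{k,aa}a_l+H_{k,ab}b_l+H_{k,b}\lambda_l$ is
$$W_{kl}=-\frac{H_{k,aa}H_{l,aa}}{\mathcal A_{aaa}}-\frac{H_{k,a}H_{l,b}+H_{k,b}H_{l,a}-H_{k,b}H_{l,b}}{4r\,\mathcal A_{bb}}.\tag{17}$$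

**Step 3: the radius function.** Let $\mathbf w$ be near $t^*$ and $x$ near 1. Since $\partial_xW(x\mathbf w)$ at $(1,t^*)$ is $\sum t_k^*H_{k,a}=\frac1f\neq0$,
$$W(x\mathbf w)=-\Big(1-\frac x{\varrho(\mathbf w)}\Big)U(x,\mathbf w),\qquad\varrho(t^*)=1,\quad U(1,t^*)=\tfrac1f,\tag{18}$$
with $\varrho,U$ analytic and $\varrho(c\mathbf w)=\varrho(\mathbf w)/c$. In logarithmic coordinates put $\Psi(\vartheta)=-\log\varrho(e^\vartheta)$ near $\vartheta^*=\log t^*$. Then $\Psi(\vartheta+c\mathbf1)=\Psi(\vartheta)+c$. By (18) at $x=1$, $W=-(1-e^\Psi)U$, so $\Psi=eW$ with $e$ analytic and $e(\vartheta^*)=f$. Hence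
$$\nabla\Psi(\vartheta^*)=(f\,t_k^*H_{k,a})_k=\boldsymbol\alpha,$$
which is the reason for the choice of $t^*$. Let $B$ be the Hessian of $\Psi$ at $\vartheta^*$. Differentiating the translation rule, $B\mathbf1=0$. Let $\alpha^\perp=\{\xi:\sum\alpha_k\xi_k=0\}$. On $\alpha^\perp$ the first derivative of $W$ vanishes, so $\xi^TB\xi=f\,\mathrm{Hess}_\vartheta W(\xi,\xi)=f\big[\sum t_k^*W_k\xi_k^2+\sum t^*_kt^*_lW_{kl}\xi_k\xi_l\big]$. Insert (17). We have $f\sum t_k^*H_{k,a}\xi_k^2=\mathbb E[\xi^2]$, $\sum t_k^*H_{k,aa}\xi_k=\frac1f\mathbb E[\eta\xi]$, $\sum t^*_kH_{k,b}\xi_k=\frac1f\mathbb E[\rho\xi]$ and $\sum t_k^*H_{k,a}\xi_k=0$. With $\eta,\rho$ here evaluated at $(S_*,r_*)$, for $\xi\in\alpha^\perp$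
$$\xi^TB\xi=\mathbb E[\xi^2]-c_1(\mathbb E[\eta\xi])^2-c_2(\mathbb E[\rho\xi])^2,\qquad c_1=\frac1{f\mathcal A_{aaa}},\quad c_2=\frac1{4rf|\mathcal A_{bb}|}.\tag{19}$$

The sign of (19) is not visible from the formula. It comes from the nonnegativity of the coefficients of $\Phi$.

**Lemma D.** $B$ is positive definite on $\alpha^\perp$.

*Proof.* Let $0\ne\xi\in\alpha^\perp$. For small real $s$ put $\vartheta(s)=\vartheta^*+s\xi-\kappa(s)\mathbf1$ with $\kappa(s)=\Psi(\vartheta^*+s\xi)=\frac{s^2}2\xi^TB\xi+O(s^3)$. Then $\Psi(\vartheta(s))=0$, so $W=0$ along this curve. Hence $(a_0,b(a_0;\cdot))$ is a real zero of $\mathcal A_a$ and $\mathcal A_b$, depending analytically on $s$, i.e. a fixed point $(R,S)=(e^{u_R(s)},e^{u_S(s)})$ of $\Phi$. So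
$$L_i(\vartheta,u):=\log\Phi^i(e^\vartheta,e^u)-u_i,\qquad i\in\{R,S\},$$
vanishes identically in $s$. Put $\lambda_i=\ell_iy_{*,i}>0$ and $L=\sum_i\lambda_iL_i$. At $s=0$, $\partial_{u_j}L=\big((\ell\Phi_y)_j-\ell_j\big)y_{*,j}=0$, since $\ell$ is the left eigenvector for the eigenvalue $1$. Also $\partial_{\vartheta_k}L=\sum_i\ell_it_k\partial_{t_k}\Phi^i=t_k(RH_{k,R}+\sqrt RH_{k,S})>0$. Since $\kappa'(0)=0$, differentiating $L=0$ twice at $s=0$ gives
$$(\xi^TB\xi)\sum_k\partial_{\vartheta_k}L=\mathrm{Hess}\,L\big((\xi,u'),(\xi,u')\big)=\sum_i\lambda_i\operatorname{Var}_i .$$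
Here we used that the Hessian of $\log\sum_jc_je^{\langle m_j,v\rangle}$ with $c_j>0$, in a direction $d$, is the variance of $\langle m_j,d\rangle$ under the weights $c_je^{\langle m_j,v\rangle}$. So $\operatorname{Var}_i\ge0$ is the variance of (exponent vector)$\,\cdot(\xi,u')$ over the monomials of $\Phi^i$, and $\xi^TB\xi\ge0$.

Suppose $\xi^TB\xi=0$. Then this pairing is constant on the monomials of each $\Phi^i$. On $\Phi^R\ni1,\ 2t_2R$: $\xi_2+u_R'=0$. On $\Phi^S\ni t_1,\ 2t_2S,\ 3t_3S^2,\ 6t_3R,\ kt_kS^{k-1}$: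
$$\xi_1=\xi_2+u_S'=\xi_3+2u_S'=\xi_3+u_R'=\xi_k+(k-1)u_S'.$$
So $u_R'=2u_S'$ and $\xi_2=-2u_S'$. The common value is $-u_S'$, and $\xi_k=-ku_S'$ for all $k$. Then $0=\alpha\cdot\xi=-2\epsilon u_S'$, so $\xi=0$, a contradiction. $\square$

**Step 4: the determinant.** By Lemma D and $B\mathbf1=0$ (note $\mathbf1\notin\alpha^\perp$), $B$ is positive semidefinite with kernel $\mathbb R\mathbf1$. Hence $\operatorname{adj}B=D\,\mathbf1\mathbf1^T$, where $D$ is the common value of all principal $(p-1)$-minors, and $\det(B+\alpha\alpha^T)=\det B+\alpha^T\operatorname{adj}(B)\alpha=D$. The quadratic forms $B+\alpha\alpha^T$ and $\operatorname{diag}(\alpha)$ both split along $\mathbb R\mathbf1\oplus\alpha^\perp$ and both take the value 1 at $\mathbf1$. On $\alpha^\perp$ they are (19) and $\mathbb E[\xi^2]$. So $D/\prod\alpha_k$ is the determinant of (19) relative to $\mathbb E[\xi^2]$ on mean-zero $\xi$, that is, of the identity minus two rank-one terms given by the centered vectors $\eta,\rho$: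
$$\frac D{\prod\alpha_k}=(1-c_1\operatorname{Var}\eta)(1-c_2\operatorname{Var}\rho)-c_1c_2\operatorname{Cov}(\eta,\rho)^2>0.\tag{20}$$

## 11. Where $S(t)$ is singular on the torus $|t_k|=t_k^*$

**Step 1: the series takes the value $y_*$ at $t^*$.** So far $y_*$ is only *a* fixed point. By induction and monotonicity the iterates satisfy $y^{(j)}(t^*)\le y_*$. So the series converge absolutely at $t^*$, with sum a fixed point $y^\circ\le y_*$. Let $v=y_*-y^\circ\ge0$ and $\pi(s)=\Phi(t^*,y^\circ+sv)$, a polynomial in $s$ with nonnegative coefficients. Then, by convexity,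
$$\ell\cdot v=\ell\cdot(\pi(1)-\pi(0))\le\ell\cdot\pi'(1)=\ell\,\Phi_y(t^*,y_*)\,v=\ell\cdot v .$$
Since $\ell>0$, equality holds in each component. For a component $\sum c_js^j$ this says $\sum_{j\ge1}c_j=\sum jc_j$, so $c_j=0$ for $j\ge2$. The term $3t_3S^2$ of $\Phi^S$ contributes $3t_3^*v_S^2s^2$, so $v_S=0$. But $v=\pi'(1)=\Phi_yv$ is an eigenvector for the simple eigenvalue $1$, or zero, so it is a multiple of $(\sqrt R,1)^T$. Hence $v=0$ and $y(t^*)=y_*$. The series converge absolutely and uniformly on the closed polydisc $|t_k|\le t_k^*$ and are continuous there.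

**Step 2: only two points of the torus can be singular.** Let $|t_k|=t_k^*$ for all $k$. Then $|R(t)|\le R_*$, $|S(t)|\le S_*$, and entrywise $|\Phi_y(t,y(t))|\le J:=\Phi_y(t^*,y_*)$, a matrix with positive off-diagonal entries, spectral radius $1$ and $\ell J=\ell$.

*If all eigenvalues of $\Phi_y(t,y(t))$ have modulus $<1$*, then $I-\Phi_y$ is invertible and the implicit function theorem gives an analytic solution near $t$. It agrees with the series in the polydisc, since the series is continuous up to $t$ and the solution close to $y(t)$ is unique. So $S$ extends analytically to a neighborhood of $t$.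

*Otherwise* let $\Phi_y(t,y(t))\,h=\beta h$ with $|\beta|\ge1$, $h\neq0$. Entrywise $|h|\le|\beta||h|\le|\Phi_y||h|\le J|h|$, and $\ell J|h|=\ell|h|$ with $\ell>0$ forces equality throughout. So $|h|$ is a multiple of the positive vector $(\sqrt R,1)^T$, and $|\Phi_y|\,|h|=J|h|$ forces $|\Phi_y(t,y(t))|=J$ in all entries (this is Wielandt's theorem). The diagonal entry is $\mu=2t_2+6t_3S+\cdots$. Equality of the modulus with the value at $t^*$ forces each term to have its maximal modulus and all terms to have a common argument. So $|S(t)|=S_*$ and $\arg t_2=\arg(t_3S(t))$. The series $S$ contains with positive coefficients the monomials $t_1$, $t_1t_2$, $t_k$ ($k$ odd) and $t_1t_k$ ($k$ even): take $R=1$ and $S=t_1$ on the right of the system. As $|S(t)|=S(t^*)$, all these monomials and $S(t)$ have a common argument $\varphi$. So $\arg t_k=\varphi$ for $k$ odd, $\arg t_k=0$ for $k$ even, and $0=\arg t_2=\arg t_3+\arg S=2\varphi$ modulo $2\pi$.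

So the only exceptional points are $t^*$ and $t^-=((-1)^kt_k^*)_k$. Moreover $H_k(R,-S)=(-1)^kH_k(R,S)$ implies that $(R,-S)$ solves the system with $t_k$ replaced by $(-1)^kt_k$, so by uniqueness
$$S\big(((-1)^kt_k)_k\big)=-S(t).\tag{21}$$

**Step 3: the square root at $t^*$.** Let $\mathcal P$ be the open polydisc and $\mathbb B$ a small ball around $t^*$. On the convex set $\mathbb B\cap\mathcal P$ the functions $r=2\sqrt R$, $a=S+r$, $b=S-r$ are analytic and close to their starred values, and $\mathcal A_a=\mathcal A_b=0$; hence $b=b(a;t)$ and $\gamma(a(t);t)=0$. By (16),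
$$s(t):=(a_0(t)-a(t))\sqrt{q(a(t),t)}\quad\text{is analytic, with}\quad s^2=-W .$$
The relation $s=(a_0(t)-a)\sqrt{q(a,t)}$ can be solved for $a$ near $(s,t)=(0,t^*)$. So $S=\frac{a+b(a;t)}2=\mathcal S(s(t),t)$ with $\mathcal S$ analytic near $(0,t^*)$, and, as $b_a=0$ at the base point, $\partial_s\mathcal S(0,t^*)=-\frac12\sqrt{2/\mathcal A_{aaa}}$.

*Sign.* For $t=xt^*$, $x\uparrow1$, (18) gives $s^2=-W\sim\frac{1-x}f>0$. If $s<0$ for $x$ arbitrarily close to 1, then $S(xt^*)=S_*+\frac12\sqrt{2/\mathcal A_{aaa}}\,|s|+O(s^2)>S_*$ for such $x$, impossible since $S$ has nonnegative coefficients. So $s>0$.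

*Rotated directions.* Let $\mathbf w=t^*e^{i\varphi}$ (componentwise) with $|\varphi|$ small. On $\{|x|<1,\ |x-1|<\kappa_1\}$ we have $s(x\mathbf w)^2=(1-\frac x{\varrho(\mathbf w)})U(x,\mathbf w)$. If $|\varrho(\mathbf w)|<1$, the right side would have a simple zero in this region, but the left side is the square of an analytic function. Hence $|\varrho(\mathbf w)|\ge1$, and $s=\sqrt{1-x/\varrho(\mathbf w)}\sqrt U$ with principal roots. The sign is constant by connectedness in $(x,\varphi)$ and is $+$ for $\varphi=0$. Splitting $\mathcal S$ into its even and odd parts in $s$, $S(x\mathbf w)$ continues analytically to $|x-1|<\kappa_1$, $x/\varrho(\mathbf w)\notin[1,\infty)$, as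
$$S(x\mathbf w)=E_0(x,\mathbf w)-E_1(x,\mathbf w)\sqrt{1-x/\varrho(\mathbf w)},\qquad E_1(1,t^*)=\tfrac1{\sqrt f}\cdot\tfrac12\sqrt{\tfrac2{\mathcal A_{aaa}}}=(2f\mathcal A_{aaa})^{-1/2},\tag{22}$$
with $E_0,E_1$ analytic near $(1,t^*)$.

## 12. Extracting the coefficient of $t^{\mathbf n-e_1}$

Let $\mathbf n=\boldsymbol\alpha V$, $\mathbf n'=\mathbf n-e_1$, $M=V-1=|\mathbf n'|$ and $c_M(\varphi)=[x^M]S(xt^*e^{i\varphi})$.

**Step 1: a Fourier integral over $p-1$ angles.** $c_M(\varphi)$ is a finite sum of $(t^*)^{\mathbf m}e^{i\mathbf m\cdot\varphi}[t^{\mathbf m}]S$ over $|\mathbf m|=M$. Since $c_M(\varphi+c\mathbf1)=e^{iMc}c_M(\varphi)$, the integrand $e^{-i\mathbf n'\cdot\varphi}c_M(\varphi)$ is invariant under $\varphi\mapsto\varphi+c\mathbf1$, and we may fix $\varphi_2=0$: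
$$[t^{\mathbf n'}]S=(t^*)^{-\mathbf n'}(2\pi)^{-(p-1)}\int_{\varphi_2=0}e^{-i\mathbf n'\cdot\varphi}c_M(\varphi)\,d\varphi .$$

**Step 2: localize.** If $\varphi_2=0$, $|x|=1$ and $xt^*e^{i\varphi}\in\{t^*,t^-\}$, then the second coordinate gives $x=1$, so $\varphi=0$ or $\varphi=\varphi^-$, where $\varphi^-_k=\pi$ for odd $k$ and $0$ for even $k$. Outside neighborhoods of $0$ and $\varphi^-$, Section 11 and compactness give $\kappa>0$ such that $x\mapsto S(xt^*e^{i\varphi})$ extends, uniformly bounded, to every disc of radius $2\kappa$ centered on $|x|=1$. Two overlapping discs of this kind both contain a point of the chord joining their centers, which lies in $|x|<1$; so the extensions agree on the convex overlap. By Cauchy's formula $c_M(\varphi)=O((1+\kappa)^{-M})$ uniformly there.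

For $|\varphi|\le\varphi_0$ with $\varphi_2=0$, use such discs at the points of $|x|=1$ away from $x=1$, and (22) near $x=1$. For $\varphi_0,\kappa_2$ small, the part of the slit $\{x/\varrho(\mathbf w)\ge1\}$ in $|x|<1+\kappa_2$ lies close to $x=1$ and does not meet the discs. So $S(x\mathbf w)$ is analytic and uniformly bounded in $|x|<1+\kappa_2$ off the slit.

**Step 3: singularity analysis in $x$, uniformly in $\varphi$.** Put $x=X\varrho(\mathbf w)$. For small $\varphi_0$ the function $X\mapsto S(X\varrho\mathbf w)$ is analytic in a disc $|X|<1+\kappa_3$ cut along $[1,1+\kappa_3)$, with the form $\widetilde E_0(X)-\widetilde E_1(X)\sqrt{1-X}$ near $X=1$. Deform Cauchy's contour to a circle $|X|=1+\kappa_4$ with small $\kappa_4>0$ and the two sides of $[1,1+\kappa_4]$. Above the cut $\sqrt{1-X}=-i\sqrt{X-1}$, below it $+i\sqrt{X-1}$, so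
$$[X^M]\,S(X\varrho\mathbf w)=\frac1\pi\int_1^{1+\kappa_4}\widetilde E_1(X)\sqrt{X-1}\,X^{-M-1}dX+O((1+\kappa_4)^{-M}).$$
Now $\int_1^\infty(X-1)^{1/2}X^{-M-1}dX=\frac{\Gamma(3/2)\Gamma(M-1/2)}{\Gamma(M+1)}=\frac{\sqrt\pi}2M^{-3/2}(1+O(\frac1M))$, and with $(X-1)^{3/2}$ the integral is $O(M^{-5/2})$. Since $\widetilde E_1(X)=\widetilde E_1(1)+O(X-1)$, uniformly for $|\varphi|\le\varphi_0$
$$c_M(\varphi)=\varrho(\mathbf w)^{-M}\Big[\frac{E_1(\varrho(\mathbf w),\mathbf w)}{2\sqrt\pi}M^{-3/2}+O(M^{-5/2})\Big],\qquad\varrho(\mathbf w)^{-M}=e^{M\Psi(\vartheta^*+i\varphi)}.$$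

**Step 4: the Gaussian integral.** By $\nabla\Psi(\vartheta^*)=\boldsymbol\alpha$ and $M\boldsymbol\alpha-\mathbf n'=e_1-\boldsymbol\alpha$,
$$M\Psi(\vartheta^*+i\varphi)-i\mathbf n'\cdot\varphi=i(e_1-\boldsymbol\alpha)\cdot\varphi-\tfrac M2\varphi^TB\varphi+O(M|\varphi|^3).$$
On $\{\varphi_2=0\}$, which does not contain $\mathbf1$, $B$ is positive definite with determinant $D$. Substitute $\varphi=u/\sqrt M$. The exponent is $-\frac12u^TBu+\delta$ with $|\delta|\le C(|u|+|u|^3)M^{-1/2}$, and $|u|^3M^{-1/2}\le\varphi_0|u|^2$. So $|e^\delta-1|\le|\delta|e^{|\delta|}$ is integrable against the Gaussian once $\varphi_0$ is small, with total $O(M^{-1/2})$. Also $E_1(\varrho(\mathbf w),\mathbf w)=E_1(1,t^*)+O(|\varphi|)$. So the neighborhood of $0$ contributes to the integral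
$$\Big(\frac{2\pi}V\Big)^{\frac{p-1}2}D^{-1/2}\,\frac{E_1(1,t^*)}{2\sqrt\pi}\,V^{-3/2}\big(1+O(V^{-1/2})\big).$$
Near $\varphi^-$, (21) gives $c_M(\varphi^-+\varphi)=-c_M(\varphi)$. Further $e^{-i\mathbf n'\cdot\varphi^-}=(-1)^{\sum_{k\,\mathrm{odd}}n_k-1}=(-1)^{\sum kn_k-1}=-1$, because the total degree is even. The two signs cancel, so this neighborhood contributes the same amount.

**Step 5: assemble.** Use (12) with $F=(\epsilon-1)V+2$, $n_1=\alpha_1V$,
$$\prod n_k!=V!\,(2\pi V)^{\frac{p-1}2}\prod\alpha_k^{1/2}\prod\alpha_k^{n_k}\,(1+O(V^{-1})),$$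
$(t^*)^{-\mathbf n'}=t_1^*(t^*)^{-\mathbf n}$, and $\frac{t_1^*}{\alpha_1}=\frac1{fH_{1,a}}=\frac2f$. The powers of $2\pi$ cancel, since $(2\pi V)^{\frac{p-1}2}(2\pi/V)^{\frac{p-1}2}(2\pi)^{-(p-1)}=1$. Hence
$$\mathcal N_0=V!\,e^{V\Omega_0}V^{-7/2}\,\frac1{\sqrt\pi}\,\frac2{f(\epsilon-1)}\,(2f\mathcal A_{aaa})^{-1/2}\Big(\frac{\prod\alpha_k}D\Big)^{1/2}(1+O(V^{-1/2})),\qquad\Omega_0=\sum_k\alpha_k\log\frac{\alpha_k}{t_k^*}.$$

**Step 6: compare with $\mathcal K_0$.** Since $\Gamma(-\frac12)=-2\sqrt\pi$, $\frac{\mathcal K_0}{\Gamma(-1/2)}=\frac1{2\sqrt\pi}\sqrt{\frac2{\epsilon(\epsilon-1)^5}}$. The square of the quotient of the true constant by this one is, with $f=(\epsilon-1)r$,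
$$\frac{16}{f^2(\epsilon-1)^2}\cdot\frac1{2f\mathcal A_{aaa}}\cdot\frac{\epsilon(\epsilon-1)^5}2\cdot\frac{\prod\alpha_k}D=\frac{4\epsilon(\epsilon-1)}{r^2f\mathcal A_{aaa}}\cdot\frac{\prod\alpha_k}D .$$
Now pass from $(S_*,r_*)=r_*(\sigma,1)$ to $(\sigma,1)$ by homogeneity: $\rho,\eta,\chi,\psi$ have degrees $0,-1,-2,-1$. By the formula for $\mathcal A_{aaa}$ in Section 9 and $ft_k^*=\alpha_k/H_{k,a}$,
$$r^2f\mathcal A_{aaa}=\frac f{2r}+\mathbb E\chi=\frac{\epsilon-1}2+\mathbb E\chi=A,\qquad4rf|\mathcal A_{bb}|=4rf\,H_{Sr}=4\,\mathbb E\psi=C,$$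
where $|\mathcal A_{bb}|=\sqrt R\,\nu=H_{Sr}$. So in (20) $c_1\operatorname{Var}\eta$ becomes $\operatorname{Var}\eta/A$, $c_2=1/C$, and $c_1c_2\operatorname{Cov}^2$ becomes $\operatorname{Cov}(\eta,\rho)^2/(AC)$, now with values at $(\sigma,1)$. The square of the quotient is therefore
$$\frac{4\epsilon(\epsilon-1)}{A\big[(1-\operatorname{Var}\eta/A)(1-\operatorname{Var}\rho/C)-\operatorname{Cov}(\eta,\rho)^2/(AC)\big]}=\Theta,$$
positive and finite by (20). Both constants are positive, so the true one is $\frac{\mathcal K_0\sqrt\Theta}{\Gamma(-1/2)}$, which proves Theorem 2. $\blacksquare$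

## 13. Failure in genus 0 for every $p\ge4$

**Step 1: the value of $\Theta$ for $p=3$.** Theorems 1 and 2 describe the same numbers, so as in Lemma B $\sqrt\Theta=\mathcal K_0^*/\mathcal K_0$, i.e. $\Theta=\frac{\alpha_3}{\epsilon-1}=\frac{2\alpha_3}{\alpha_3-\alpha_1}$ for rational $\boldsymbol\alpha$. We also need the root $\sigma$. With $\rho_1,\rho_2,\rho_3$ from Section 7, multiply (11) by $\frac{1+2\sigma}2$:
$$\alpha_1(1+2\sigma)+2\alpha_2\sigma+\alpha_3\frac{(2\sigma^2+1)(1+2\sigma)}{2\sigma^2+2\sigma+1}=\sigma(\alpha_1+2\alpha_2+3\alpha_3).$$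
Here $\alpha_2$ cancels. Since $(2\sigma^2+1)(1+2\sigma)-3\sigma(2\sigma^2+2\sigma+1)=-(\sigma+1)(2\sigma^2+2\sigma-1)$, dividing by $\sigma+1$ leaves $\alpha_1=\alpha_3\frac{2\sigma^2+2\sigma-1}{2\sigma^2+2\sigma+1}$, that is,
$$2\sigma^2+2\sigma=\frac{\alpha_3+\alpha_1}{\alpha_3-\alpha_1},$$
with a unique positive root, continuous in $\boldsymbol\alpha$. So for $p=3$ the denominator of $\Theta$ is a continuous function of real $\boldsymbol\alpha$ (with $\alpha_3>\alpha_1>0$, $\alpha_2>0$). It equals $4\epsilon(\epsilon-1)\frac{\alpha_3-\alpha_1}{2\alpha_3}$ at rational points, hence everywhere.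

**Step 2: perturb.** Let $p\ge4$, let $\boldsymbol\alpha^{(j)}$ be admissible with $\boldsymbol\alpha^{(j)}\to(\beta_1,\beta_2,\beta_3,0,\dots,0)$, and let $\sigma_j$ be roots of (11) for $\boldsymbol\alpha^{(j)}$. By the limits computed in Section 9, each $1+\rho_k$ extends continuously to $\sigma\in[0,\infty]$. So the difference of the two sides of (11) is jointly continuous in $(\boldsymbol\alpha,\sigma)$ on the simplex times $[0,\infty]$. At the limiting profile this difference is $2(\beta_1+\beta_3)>0$ at $\sigma=0$, and $2-2\epsilon<0$ at $\sigma=\infty$, since $\epsilon-1=\frac{\beta_3-\beta_1}2>0$ there. Hence every limit point of $(\sigma_j)$ in the compact interval $[0,\infty]$ is a finite positive root for $(\beta_1,\beta_2,\beta_3)$, and by Step 1 there is only one. So $\sigma_j$ converges to it. The denominator of $\Theta$ is continuous in $(\boldsymbol\alpha,\sigma)$ at the limit (note $C>0$ there, because $\psi_3>0$ and $\beta_3>0$), and by Step 1 its limit is $4\epsilon(\epsilon-1)\frac{\beta_3-\beta_1}{2\beta_3}>0$.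 Therefore
$$\Theta(\boldsymbol\alpha^{(j)})\to\frac{2\beta_3}{\beta_3-\beta_1}>2 .$$
Since this holds for every such sequence, $\Theta(\boldsymbol\alpha)\ne1$ for all admissible $\boldsymbol\alpha$ in a neighborhood of $(\beta_1,\beta_2,\beta_3,0,\dots,0)$. For these $\boldsymbol\alpha$ Theorem 2 gives the leading constant $\mathcal K_0\sqrt\Theta\neq\mathcal K_0$, and by Lemma B the conjecture fails. $\blacksquare$
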